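# Distributional topological complexity of the Klein bottle and of $N_3$

## 1. Measures with finite support, motion planners, and groups with unique roots

**Definition (the space $\mathcal B_n(Z)$).** For a topological space $Z$ and an integer $n\ge 1$, $\mathcal B_n(Z)$ is the space of probability measures $\mu$ on $Z$ whose support has at most $n$ points. We write such a measure as a finite formal convex combination $\mu=\sum_z\lambda_z z$ (or $\sum_z \lambda_z\delta_z$), with $\lambda_z\ge 0$ and $\sum_z\lambda_z=1$. The topology is the one used by Dranishnikov and Jauhari. For metric $Z$, the only case we need, it is the topology of the Lévy–Prokhorov metric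
$$\pi(\mu,\mu')=\inf\{\varepsilon>0:\ \mu(A)\le\mu'(A^\varepsilon)+\varepsilon \text{ and } \mu'(A)\le\mu(A^\varepsilon)+\varepsilon\ \text{ for all Borel } A\},$$
where $A^\varepsilon$ is the open $\varepsilon$-neighborhood of $A$. Recall that on a separable metric space this is the topology of weak convergence.

*Example.* If $Z$ has two points, $\mathcal B_1(Z)$ is two points and $\mathcal B_2(Z)$ is a segment. For any metric $Z$ we have $\pi(\delta_z,\delta_{z'})=\min(1,d(z,z'))$: test on $A=\{z\}$. So $z\mapsto\delta_z$ is a homeomorphism $Z\cong\mathcal B_1(Z)$.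

One estimate gives the continuity of every formula below:
$$\pi\Big(\sum_i f_i\delta_{z_i},\ \sum_i f_i'\delta_{z_i'}\Big)\ \le\ \max\Big(\sum_i|f_i-f_i'|,\ \max_i d(z_i,z_i')\Big). \tag{1}$$
To see it, let $\varepsilon$ exceed the right side. Call the measures $\mu,\mu'$. Then
$$\mu(A)=\sum_{z_i\in A}f_i\le\sum_{z_i\in A}f_i'+\varepsilon\le\sum_{z_i'\in A^\varepsilon}f'_i+\varepsilon=\mu'(A^\varepsilon)+\varepsilon,$$
and the same holds with the roles exchanged.

For a path-connected space $X$, let $PX$ be the space of paths $[0,1]\to X$ with the compact-open topology. For compact metric $X$ this is the topology of the sup metric, and $PX$ is separable. Fix $x_0\in X$ and let $P_0X\subset PX$ be the paths starting at $x_0$.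

**Definition ($\mathrm{TC}$).** $\mathrm{TC}(X)\le n$ means that $X\times X$ is covered by $n+1$ open sets over each of which the map $PX\to X\times X$, $\gamma\mapsto(\gamma(0),\gamma(1))$, has a continuous section.

*Example.* If $X$ is contractible to $x_0$, follow the track of $x$ to $x_0$, then the reversed track of $y$. This is a global section, so $\mathrm{TC}(X)=0$.

**Definition ($d\mathrm{TC}$).** The distributional topological complexity $d\mathrm{TC}(X)$ is the least $n\ge0$ for which there is a continuous map $s:X\times X\to\mathcal B_{n+1}(PX)$ such that $s(x,y)$ is always supported on paths from $x$ to $y$.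

*Example: the circle.* Let
$$\tau(t)=\max(0,1-|t|).$$
This function is even. For each $c\in\mathbb R$, at most two of the numbers $\tau(m+c)$, $m\in\mathbb Z$, are nonzero, and $\sum_m\tau(m+c)=1$. For $x,y\in S^1=\mathbb R/\mathbb Z$ with lifts $\tilde x,\tilde y$, give the projection of the segment from $\tilde x$ to $\tilde y+m$ the weight $\tau(m+\tilde y-\tilde x)$. Changing the lifts by integers only reindexes the sum, and (1) gives continuity. So $d\mathrm{TC}(S^1)\le1$. It is not $0$, by the following observation:
$$d\mathrm{TC}(X)=0\ \Longrightarrow\ X\text{ is contractible, for metric path spaces } PX. \tag{2}$$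
Indeed $\mathcal B_1(PX)\cong PX$, so $s$ is a section of $PX\to X\times X$, and $(x,t)\mapsto s(x,x_0)(t)$ contracts $X$ to $x_0$. Hence $d\mathrm{TC}(S^1)=1$.

**Definition ($d\mathrm{cat}$).** $d\mathrm{cat}(X)$ is the least $n\ge0$ for which there is a continuous $s:X\to\mathcal B_{n+1}(P_0X)$ such that $s(x)$ is supported on paths from $x_0$ to $x$.

*Example.* Freezing the first variable of the circle's planner at $x_0$ gives $d\mathrm{cat}(S^1)\le1$. In the same way $s\mapsto s(x_0,\cdot)$ shows $d\mathrm{cat}(X)\le d\mathrm{TC}(X)$ whenever $PX$ is metric.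

Both distributional invariants are homotopy invariants. For a discrete group $\Gamma$ one sets $d\mathrm{TC}(\Gamma)=d\mathrm{TC}(B\Gamma)$ and $d\mathrm{cat}(\Gamma)=d\mathrm{cat}(B\Gamma)$, where $B\Gamma=K(\Gamma,1)$.

**Definition (unique roots).** A group has unique roots if $a^k=b^k$ for some $k\ge1$ implies $a=b$.

*Example.* $\mathbb Z^2$ has unique roots: $k(a-b)=0$ forces $a=b$. The Klein bottle group $\langle a,b\mid aba^{-1}=b^{-1}\rangle$ does not, since
$$(ba)^2=b(aba^{-1})a^2=bb^{-1}a^2=a^2,\qquad ba\ne a. \tag{3}$$

**Definition (the action on $\Gamma$, the complex $\Delta_n(V)$).** Let $\Gamma=\pi_1(X)$ act by deck transformations on the universal cover $p:\tilde X\to X$. The group $G=\Gamma\times\Gamma$ acts on $\tilde X\times\tilde X$ componentwise, and on the set $\Gamma$ by $(\alpha,\beta)\cdot g=\alpha g\beta^{-1}$. For a set $V$, $\Delta_n(V)$ is the $n$-skeleton of the full simplex on $V$, with the CW topology. Its points are the probability measures on $V$ with at most $n+1$ support points.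

*Example.* For $\Gamma=\mathbb Z$ the action is $(\alpha,\beta)\cdot g=g+\alpha-\beta$. The circle's weights $\tau(m+\tilde y-\tilde x)$ form a $G$-equivariant map $\mathbb R\times\mathbb R\to\Delta_1(\mathbb Z)$.

## 2. Two values between 2 and 4

Let $N_g$ be the closed nonorientable surface of genus $g$, the connected sum of $g$ copies of $\mathbb RP^2$, and let $K=N_2$ be the Klein bottle. We use the following facts.

- $d\mathrm{TC}(X)\le\mathrm{TC}(X)$ and $d\mathrm{cat}(X)\le\mathrm{cat}(X)$.
- $\mathrm{TC}(N_g)=4$ for $g>1$.
- $d\mathrm{cat}(\Gamma)=\operatorname{cd}(\Gamma)$ for torsion-free $\Gamma$ (Knudsen–Weinberger).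
- $d\mathrm{TC}(N_g)=4$ for $g>3$.

The groups of $K$ and $N_3$ are torsion-free of cohomological dimension $2$, because both are closed aspherical surfaces. Since $d\mathrm{cat}\le d\mathrm{TC}\le\mathrm{TC}$, both $d\mathrm{TC}(K)$ and $d\mathrm{TC}(N_3)$ lie in $\{2,3,4\}$. The problem, taken from Alexander Dranishnikov, "Distributional Topological Complexity of groups", arXiv:2404.03041 (2024), is this: **what are $d\mathrm{TC}(K)$ and $d\mathrm{TC}(N_3)$?** In words: if a robot moving on the surface may randomize among finitely many routes, continuously in the endpoints, how many routes must it sometimes keep in play?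

**Theorem A.** Let $X$ be a connected finite aspherical CW complex whose group $\Gamma=\pi_1(X)$ has unique roots. Then $d\mathrm{TC}(X)=\mathrm{TC}(X)$. The groups of closed hyperbolic surfaces have unique roots, so $d\mathrm{TC}(N_g)=4$ for all $g\ge3$. In particular $d\mathrm{TC}(N_3)=4$.

**Theorem B.** $d\mathrm{TC}(K)=3$.

**Corollary C.** (1) $d\mathrm{TC}(N_1)=1$, $d\mathrm{TC}(N_2)=3$, and $d\mathrm{TC}(N_g)=4$ for $g\ge3$. (2) For a closed aspherical surface $S$, $d\mathrm{TC}(S)=\mathrm{TC}(S)$ iff $\pi_1(S)$ has unique roots iff $S\ne K$. The values of $d\mathrm{TC}$ are $2$ for $T^2$, $3$ for $K$, and $4$ for all $S$ with $\chi(S)<0$.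

## 3. The projective plane and the torus by hand

**The projective plane: $d\mathrm{TC}(\mathbb RP^2)=1$.** Write $x=[p]$, $y=[r]$ with $p,r\in S^2$, and let $\angle\in[0,\pi]$ denote the angle. Put
$$s(x,y)=\sum_{\epsilon=\pm1}\Big(1-\frac{\angle(p,\epsilon r)}{\pi}\Big)\big[\text{projection of the shortest geodesic from }p\text{ to }\epsilon r\big].$$
The geodesic is undefined only if $\epsilon r=-p$, and then its weight is $0$. The weights sum to $1$ because $\angle(p,r)+\angle(p,-r)=\pi$. Replacing $r$ by $-r$ swaps the two terms. Replacing $p$ by $-p$ also swaps them: the geodesic from $-p$ to $\epsilon r$ is the antipode of the one from $p$ to $-\epsilon r$, so it has the same projection, and the angles agree. So $s$ is well defined.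

For continuity, choose lifts $p,r$ continuously near a given point of $X\times X$. If both geodesics are defined there, they vary continuously and (1) applies. If, say, $r^0=-p^0$ at the given point, write the nearby measures as $w_+\delta_{c_+}+w_-\delta_{c_-}$, where $c_\pm$ goes to $\pm r$ and $w_+\to0$, and where $c_+$ is replaced by any fixed path when undefined. Comparing with $0\cdot\delta_{c_+}+1\cdot\delta_{c_-^0}$, (1) bounds the distance by $\max(2w_+,d(c_-,c_-^0))\to0$. So $d\mathrm{TC}(\mathbb RP^2)\le1$. It is not $0$ by (2), since $\mathbb RP^2$ is not contractible.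

**The torus: $d\mathrm{TC}(T^2)=2$.** The lower bound is $d\mathrm{cat}(\mathbb Z^2)=\operatorname{cd}(\mathbb Z^2)=2$. For the upper bound, triangulate $\mathbb R^2$ with vertex set $\mathbb Z^2$ and edges in the directions $(1,0),(0,1),(1,1)$. This triangulation is invariant under $\mathbb Z^2$. Let $\chi$ be the piecewise linear function that is $1$ at the vertex $0$ and $0$ at the other vertices. Give the segment from $\tilde x$ to $\tilde y+g$, $g\in\mathbb Z^2$, the weight $\chi(\tilde y+g-\tilde x)$. With $e=\tilde y-\tilde x$, the number $\chi(e+g)$ is the barycentric coordinate of $e$ at the vertex $-g$. So the weights sum to $1$ and at most three are nonzero. Changing lifts reindexes the sum, and (1) gives continuity.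

**Trying the same on $K$.** Deck transformations of $K$ have linear part $A=\operatorname{diag}(\pm1,1)$ in suitable coordinates (Section 7), so a weight that depends on a displacement $d$ must satisfy $\chi(Ad)=\chi(d)$. The function above does not. The point $(\frac12,\frac12)$ is the midpoint of the edge from $0$ to $(1,1)$, so $\chi(\frac12,\frac12)=\frac12$. The point $(-\frac12,\frac12)$ is the midpoint of the edge from $(-1,0)$ to $(0,1)$, so $\chi(-\frac12,\frac12)=0$. The diagonal edges break the reflection symmetry. The symmetric substitute $\tau(d_1)\tau(d_2)$ costs a fourth point. Theorem B says that this cost cannot be avoided.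

## 4. From measures on paths to measures on $\Gamma$

Lower bounds need something more rigid than measures on a path space. A path from $x$ to $y$, once lifts $\tilde x,\tilde y$ are chosen, determines an element of $\Gamma$. We keep only that.

**Lemma 1.** Let $X$ be a connected finite CW complex. If $d\mathrm{TC}(X)\le n$, there is a continuous $G$-equivariant map $F:\tilde X\times\tilde X\to\Delta_n(\Gamma)$.

*Proof.* Let $s:X\times X\to\mathcal B_{n+1}(PX)$ be as in the definition.

**Step 1: read off a group element from a path.** Let
$$P=\{(\gamma,\tilde x,\tilde y)\in PX\times\tilde X\times\tilde X:\ \gamma(0)=p(\tilde x),\ \gamma(1)=p(\tilde y)\},$$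
a closed subset of the product. Let $\tilde\gamma$ be the lift of $\gamma$ starting at $\tilde x$. Its endpoint lies over $p(\tilde y)$, so $\tilde\gamma(1)=g\tilde y$ for a unique $g\in\Gamma$. Set $h(\gamma,\tilde x,\tilde y)=g$. The lift depends continuously on $(\gamma,\tilde x)$, so $(\tilde\gamma(1),\tilde y)$ is a continuous function into $\tilde X\times_X\tilde X\cong\Gamma\times\tilde X$. Hence $h$ is continuous into the discrete set $\Gamma$, i.e. locally constant. The lift starting at $\alpha\tilde x$ is $\alpha\tilde\gamma$, and it ends at $\alpha g\tilde y=(\alpha g\beta^{-1})\beta\tilde y$. So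
$$h(\gamma,\alpha\tilde x,\beta\tilde y)=\alpha\,h(\gamma,\tilde x,\tilde y)\,\beta^{-1}. \tag{4}$$

**Step 2: push the measures forward.** With $x=p(\tilde x)$ and $y=p(\tilde y)$, let $\lambda(\tilde x,\tilde y)$ be the push-forward under $h$ of $s(x,y)\otimes\delta_{(\tilde x,\tilde y)}$, a measure carried by $P$. It is a probability measure on $\Gamma$ with at most $n+1$ support points, and (4) gives $\lambda(\alpha\tilde x,\beta\tilde y)=(\alpha,\beta)\cdot\lambda(\tilde x,\tilde y)$.

**Step 3: $\lambda$ is continuous for the $\ell^1$-norm.** The space $X$ is compact metrizable. Since $\Gamma$ is finitely generated, hence countable, $\tilde X$ is a connected, countable, locally finite CW complex. So $PX$ and $\tilde X$ are separable metrizable, the Lévy–Prokhorov topology is that of weak convergence, and it suffices to test sequences. Let $(\tilde x_k,\tilde y_k)\to(\tilde x,\tilde y)$. Then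
$$s(x_k,y_k)\otimes\delta_{(\tilde x_k,\tilde y_k)}\to s(x,y)\otimes\delta_{(\tilde x,\tilde y)}\quad\text{weakly}$$
by Billingsley, *Convergence of Probability Measures*, 2nd ed., Thm 2.8. All these measures are carried by the closed set $P$. The indicator function of $\{h=g\}$ is bounded and continuous on $P$. By Tietze it extends to a bounded continuous function on $PX\times\tilde X\times\tilde X$. Integrating this function gives $\lambda_g(\tilde x_k,\tilde y_k)\to\lambda_g(\tilde x,\tilde y)$ for each $g$. Pointwise convergence of probability vectors to a probability vector is $\ell^1$-convergence (Scheffé): writing $\lambda^k$ and $\lambda$ for these vectors, $\sum_g|\lambda_g^k-\lambda_g|=2\sum_g\max(0,\lambda_g-\lambda^k_g)$, and this tends to $0$ by dominated convergence, with dominating function $\lambda$.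

**Step 4: repair the topology.** We need continuity in the CW topology, which is finer than the $\ell^1$-topology. The remedy is to cut off small weights. For a probability measure $\lambda$ on $\Gamma$ with finite support put
$$M=\max_g\lambda_g,\qquad \mu_g=\max(0,\lambda_g-M/2),\qquad \Phi(\lambda)=\mu\Big/\sum_g\mu_g,$$
where $\sum_g\mu_g\ge M/2>0$. Fix $\lambda^0$, with maximum $M^0$, and suppose $\sup_g|\lambda_g-\lambda_g^0|<M^0/8$. Then $M>7M^0/8$. If $\mu_g>0$, then $\lambda_g>M/2>7M^0/16$, so $\lambda^0_g>5M^0/16>0$. Hence near $\lambda^0$ the map $\Phi$ takes values in the closed simplex spanned by the finite set $\operatorname{supp}\lambda^0$. Its finitely many coordinates are continuous there, since $M$ is a $1$-Lipschitz function of $\lambda$ in the sup norm. So $\Phi$ is continuous into the CW topology. It commutes with all permutations of $\Gamma$ and does not enlarge supports. Put $F=\Phi\circ\lambda$. $\square$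

## 5. Choosing a vertex equivariantly: $d\mathrm{TC}=\mathrm{TC}$ under unique roots

Given $F$, one would like to turn a randomized planner back into an ordinary one by choosing one element of $\Gamma$ from the support of $F(\tilde x,\tilde y)$, locally constantly and $G$-equivariantly on each of $n+1$ open sets. Ties between weights are not a serious problem: barycentric subdivision sorts points by the simplex on which the dominant weights live. The serious problem is equivariance. An element of $G$ may preserve a simplex and permute its vertices, and then no vertex can be chosen equivariantly. This does happen for the Klein bottle group: with $S=\{1,b\}$,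
$$(ba,a)\cdot1=ba\,a^{-1}=b,\qquad (ba,a)\cdot b=b(aba^{-1})=1. \tag{5}$$
This is (3) in another form. Unique roots are exactly what excludes it.

*Proof of Theorem A, first assertion.* We know $d\mathrm{TC}(X)\le\mathrm{TC}(X)$. Suppose $d\mathrm{TC}(X)\le n$ and take $F$ from Lemma 1. We show $\mathrm{TC}(X)\le n$.

**Step 1: setwise stabilizers are pointwise stabilizers.** Let $S\subset\Gamma$ be finite and nonempty with $(\alpha,\beta)S=S$, and let $k=|S|!$. The permutation of $S$ induced by $(\alpha,\beta)$ has order dividing $k$. So for $s\in S$ we have $\alpha^ks\beta^{-k}=s$, i.e. $\alpha^k=(s\beta s^{-1})^k$. By unique roots $\alpha=s\beta s^{-1}$, i.e. $(\alpha,\beta)\cdot s=s$.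

**Step 2: choose vertices.** For each $j\le n$ we construct a $G$-equivariant map
$$e_j:\{j\text{-simplices of }\Delta_n(\Gamma)\}\to\Gamma .$$
In each $G$-orbit of $j$-simplices pick one simplex $\sigma$ and one vertex $v\in\sigma$, and set $e_j(g\sigma)=gv$ for $g\in G$. This is well defined because, by Step 1, the stabilizer of $\sigma$ fixes $v$.

**Step 3: cover $\Delta_n(\Gamma)$ by $n+1$ sets on which the choice is locally constant.** In the barycentric subdivision, let $U_j$ be the union of the open stars of the barycenters $\hat\sigma$ of all $j$-simplices $\sigma$, for $0\le j\le n$. Each $U_j$ is open and $G$-invariant. They cover: a point in the open simplex of a chain $\sigma_0\subsetneq\dots\subsetneq\sigma_r$ lies in the star of $\hat\sigma_0$. For fixed $j$ the stars are pairwise disjoint, because two open stars meet only if their vertices lie in a common chain, and a chain contains at most one simplex of dimension $j$. So sending the star of $\hat\sigma$ to $e_j(\sigma)$ is a locally constant $G$-map $U_j\to\Gamma$. Composing with $F$ gives a locally constant $G$-map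
$$\epsilon_j:W_j:=F^{-1}(U_j)\to\Gamma .$$

**Step 4: choose paths in $\tilde X$, equivariantly for the diagonal action.** We construct a continuous $\sigma:\tilde X\times\tilde X\to P\tilde X$ such that $\sigma(\tilde x,\tilde y)$ runs from $\tilde x$ to $\tilde y$ and $\sigma(\alpha\tilde x,\alpha\tilde y)=\alpha\sigma(\tilde x,\tilde y)$. The product $\tilde X\times\tilde X$ is a CW complex, since $\tilde X$ is locally finite, and the diagonal action of $\Gamma$ permutes its cells freely. Proceed by induction over skeleta, choosing one cell in each $\Gamma$-orbit of $k$-cells, with characteristic map $\chi=(\chi_0,\chi_1):D^k\to\tilde X\times\tilde X$. A choice of paths over this cell that extends the choice already made over the boundary is a map $D^k\times[0,1]\to\tilde X$ that is prescribed on $D^k\times\{0\}$ (by $\chi_0$), on $D^k\times\{1\}$ (by $\chi_1$) and on $S^{k-1}\times[0,1]$ (by $\sigma$ on the $(k-1)$-skeleton). The prescribed part is a map from the $k$-sphere $\partial(D^k\times[0,1])$, and it extends because $\tilde X$ is contractible. Extend to the other cells of the orbit by equivariance. This is unambiguous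 because the action on cells is free. The result is continuous because it is continuous on each closed cell. (For hyperbolic surfaces one can simply take $\sigma$ to be the geodesic segment in $\mathbb H^2$.)

**Step 5: assemble the sections.** Let $O_j\subset X\times X$ be the image of $W_j$. It is open because $p\times p$ is a covering. For $(x,y)\in O_j$ with lifts $(\tilde x,\tilde y)\in W_j$ put
$$s_j(x,y)=p\circ\sigma\big(\tilde x,\ \epsilon_j(\tilde x,\tilde y)\,\tilde y\big),$$
a path from $x$ to $y$. Replacing $(\tilde x,\tilde y)$ by $(\alpha\tilde x,\beta\tilde y)$ changes $\epsilon_j$ into $\alpha\epsilon_j\beta^{-1}$ and so gives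
$$p\circ\sigma(\alpha\tilde x,\alpha\epsilon_j\beta^{-1}\beta\tilde y)=p\circ\alpha\,\sigma(\tilde x,\epsilon_j\tilde y)=p\circ\sigma(\tilde x,\epsilon_j\tilde y).$$
So $s_j$ is well defined. It is continuous: locally choose continuous lifts and use that $\epsilon_j$ is locally constant. The $n+1$ sets $O_j$ cover $X\times X$, hence $\mathrm{TC}(X)\le n$. $\square$

## 6. Roots in hyperbolic surface groups, and $d\mathrm{TC}(N_3)=4$

**Lemma 2.** The fundamental group $\Gamma$ of a closed hyperbolic surface, orientable or not, has unique roots.

*Proof.* $\Gamma$ acts freely, properly discontinuously and cocompactly by isometries on $\mathbb H^2$.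

**Step 1: preliminaries.** $\Gamma$ is torsion-free, because a finite-order isometry of $\mathbb H^2$ has a fixed point. Moreover the displacements $d(z,\gamma z)$, for $z\in\mathbb H^2$ and $\gamma\in\Gamma\setminus\{1\}$, are bounded below by a positive constant. To see this, let $D$ be compact with $\Gamma D=\mathbb H^2$. Only finitely many $\gamma$ satisfy $d(z,\gamma z)\le1$ for some $z\in D$, and each nontrivial one of these has a positive minimal displacement on $D$ by freeness. For a point $gz$ with $z\in D$, use $d(gz,\gamma gz)=d(z,g^{-1}\gamma g z)$.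

**Step 2: find a common axis.** Let $a^k=b^k=c$ with $k\ge1$. If $c=1$ then $a=b=1$. Let $c\ne1$. Then $c^2\ne1$ preserves orientation, has no fixed point, and is not parabolic, because a parabolic isometry has arbitrarily small displacements. So $c^2$ is hyperbolic. It has exactly two fixed points at infinity, joined by a geodesic $\ell$. Both $a$ and $b$ commute with $c$, hence with $c^2$. So they preserve its pair of fixed points and therefore $\ell$.

**Step 3: compare on the axis.** As $a,b\ne1$ act freely on $\mathbb H^2$, they act on $\ell\cong\mathbb R$ by isometries without fixed points, i.e. by translations, by $r_a$ and $r_b$ say. From $a^k=b^k$ we get $kr_a=kr_b$, so $r_a=r_b$. Hence $ab^{-1}$ fixes $\ell$ pointwise, and $a=b$ by freeness. $\square$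

For $g\ge3$ we have $\chi(N_g)=2-g<0$, so $N_g$ is hyperbolic. In particular it is a finite aspherical complex. The first assertion of Theorem A, Lemma 2 and $\mathrm{TC}(N_g)=4$ give
$$d\mathrm{TC}(N_g)=4\quad(g\ge3),\qquad\text{in particular}\quad d\mathrm{TC}(N_3)=4.$$
This completes the proof of Theorem A. $\square$

## 7. Four segments suffice on the Klein bottle

Let $\Gamma=\langle a,b\mid aba^{-1}=b^{-1}\rangle$ act on $\mathbb R^2$ by
$$b(u,v)=(u+1,v),\qquad a(u,v)=(-u,v+1).$$
The relation holds: $aba^{-1}(u,v)=ab(-u,v-1)=a(1-u,v-1)=(u-1,v)$. By the relation every element can be written $b^ma^n$, and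
$$b^ma^n(u,v)=\big((-1)^nu+m,\ v+n\big), \tag{6}$$
so the expression is unique. The action is free and $K=\mathbb R^2/\Gamma$.

**Step 1: define weights.** For $\tilde x=(u,v)$, $\tilde y=(u',v')$ and $g=b^ma^n$, consider the displacement $d=g\tilde y-\tilde x$, with coordinates $d_1=m+(-1)^nu'-u$ and $d_2=n+v'-v$. Put
$$f_g(\tilde x,\tilde y)=\tau(d_1)\,\tau(d_2).$$
At most two values of $n$ give $\tau(d_2)\ne0$, and for each of them at most two values of $m$ give $\tau(d_1)\ne0$. So at most $4$ of the $f_g$ are nonzero. Their sum is
$$\sum_gf_g=\sum_n\tau(n+v'-v)\sum_m\tau\big(m+(-1)^nu'-u\big)=1.$$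

**Step 2: check equivariance.** For $(\alpha,\beta)\in G$, the displacement attached to $\alpha g\beta^{-1}$ and $(\alpha\tilde x,\beta\tilde y)$ is $\alpha g\tilde y-\alpha\tilde x=A(g\tilde y-\tilde x)$, where $A=\operatorname{diag}(\pm1,1)$ is the linear part of the affine map $\alpha$. Since $\tau$ is even, $f_{\alpha g\beta^{-1}}(\alpha\tilde x,\beta\tilde y)=f_g(\tilde x,\tilde y)$. Let $c_g(\tilde x,\tilde y)$ be the projection to $K$ of the straight segment from $\tilde x$ to $g\tilde y$, a path from $x$ to $y$. The segment from $\alpha\tilde x$ to $\alpha g\tilde y$ is the $\alpha$-image of the one from $\tilde x$ to $g\tilde y$, so $c_{\alpha g\beta^{-1}}(\alpha\tilde x,\beta\tilde y)=c_g(\tilde x,\tilde y)$.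

**Step 3: descend to $K$.** By Steps 1 and 2,
$$s(x,y)=\sum_{g\in\Gamma}f_g(\tilde x,\tilde y)\,c_g(\tilde x,\tilde y)\in\mathcal B_4(PK)$$
does not depend on the lifts. For continuity choose continuous lifts locally. As they stay in a bounded set, only finitely many $g$, independent of the point, have $f_g\ne0$. The $f_g$ and $c_g$ are continuous, and (1) applies. Therefore
$$d\mathrm{TC}(K)\le3. \tag{7}$$

## 8. Three segments do not suffice on the Klein bottle

Suppose $d\mathrm{TC}(K)\le2$. Lemma 1 gives a $G$-map $F:\mathbb R^2\times\mathbb R^2\to\Delta_2(\Gamma)$, and we want a contradiction.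

By (5), the element $(ba,a)$ permutes vertices. By (3) its square is $(a^2,a^2)$, which acts trivially on $\Gamma$ because $a^2$ is central. So on $\Delta_2(\Gamma)$ the element $(ba,a)$ acts as an involution without fixed vertices. A fixed point of this involution is a measure with at most three support points, and the support is a union of two-element orbits. So it is the uniform measure on one orbit. These fixed points are isolated: the involution has no way of moving continuously from one pair to another. With four points allowed there would be such a way, through the segment joining two uniform measures on pairs.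

One would like to conclude by restricting $F$ to fixed points, but the domain has none: $G$ acts freely on $\mathbb R^2\times\mathbb R^2$. The element $(ba,a)$ has infinite order and becomes an involution only on the target. What gets past this is Borel cohomology of the target for the quotient group that really acts on it. Its classes can be pulled back to a manifold, where they need not vanish, and computed on the target, where the discreteness of the fixed set kills them.

**Recall (Borel cohomology).** All cohomology from here on has $\mathbb F_2$-coefficients. For a discrete group $W$ let $EW$ be a contractible free $W$-CW complex and $BW=EW/W$. For a $W$-space $Z$ put $H^*_W(Z)=H^*(EW\times_WZ)$, and similarly for pairs. Then $H^*_W(\mathrm{pt})=H^*(W)$, and the map $Z\to\mathrm{pt}$ induces $H^*(W)\to H^*_W(Z)$. A pair has a long exact sequence. For a subgroup $N\le W$ and an $N$-space $Z$ we have $EW\times_W(W\times_NZ)=EW\times_NZ$, so $H^*_W(W\times_NZ)=H^*_N(Z)$, and the map from $H^*(W)$ is restriction to $H^*(N)$ followed by $H^*(N)\to H_N^*(Z)$.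

*Example.* For $N\le W$ we get $H^*_W(W/N)=H^*(N)$. With $W=\mathbb Z/2$: a point gives $H^*(\mathbb RP^\infty)=\mathbb F_2[x]$, while two points swapped by $W$ give $\mathbb F_2$ in degree $0$, and $x$ restricts to $0$ there.

**Step 1: restrict to a three-dimensional slice.** The purpose is to replace $G$ by a smaller group that contains the involution and one translation along which the pairs would have to move. Let $J=\Gamma\times\langle t\rangle\cong\Gamma\times\mathbb Z$ act freely on $\mathbb R^3$ by
$$b(u,v,w)=(u+1,v,w),\quad a(u,v,w)=(-u,v+1,w),\quad t(u,v,w)=(u,v,w+1),$$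
so $\mathbb R^3/J=K\times S^1$. Let $\theta:J\to G$ be given by $b\mapsto(b,1)$, $a\mapsto(a,a)$, $t\mapsto(a^2,1)$. This is a homomorphism, since $(a,a)(b,1)(a,a)^{-1}=(aba^{-1},1)=(b^{-1},1)$ and $a^2$ is central in $\Gamma$. The map
$$\mathbb R^3\to\mathbb R^2\times\mathbb R^2,\qquad (u,v,w)\mapsto\big((u,v+2w),\,(0,v)\big)$$
is $\theta$-equivariant. We check generators:

- $b$ changes the first point by $b$ and fixes the second, which is the action of $(b,1)$;
- $a$ gives $\big((-u,v+1+2w),(0,v+1)\big)$, which is the action of $(a,a)$;
- $t$ gives $\big((u,v+2w+2),(0,v)\big)$, which is the action of $(a^2,1)$.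

**Step 2: find the group that acts on the target.** Through $\theta$, $J$ acts on $\Gamma$ by
$$b:\ b^ma^n\mapsto b^{m+1}a^n,\qquad a:\ b^ma^n\mapsto a\,b^ma^n\,a^{-1}=b^{-m}a^n,\qquad t:\ b^ma^n\mapsto b^ma^{n+2}.$$
Let $V=\mathbb Z\times\mathbb Z$ and $W=D_\infty\times\langle t\rangle$, where $D_\infty=\mathrm{Isom}(\mathbb Z)$ acts on the first coordinate of $V$ and $t(m,k)=(m,k+1)$. The elements of $D_\infty$ are the translations and the reflections $\rho_j(m)=j-m$, $j\in\mathbb Z$. Let $T(m)=m+1$, so that $T=\rho_1\rho_0$. Let $q:J\to W$ send $b\mapsto T$, $a\mapsto\rho_0$, $t\mapsto t$. This is a homomorphism because $\rho_0T\rho_0^{-1}=T^{-1}$. Note that $q(ba)=T\rho_0=\rho_1$ is the involution discussed above, written in these coordinates. The map $\Gamma\to V$, $b^ma^n\mapsto(m,\lfloor n/2\rfloor)$, is $q$-equivariant and induces a simplicial map $\Delta_2(\Gamma)\to\Delta_2(V)$. Composing the map of Step 1, $F$ and this simplicial map, we obtain a continuous $J$-equivariant map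
$$\varphi:\mathbb R^3\to Y:=\Delta_2(V),$$
where $J$ acts on $Y$ through $q$.

**Step 3: turn $\varphi$ into a statement about cohomology classes.** Choose a $q$-equivariant map $EJ\to EW$. Since $\mathbb R^3$ is contractible, $EJ\times_J\mathbb R^3\to BJ$ is a homotopy equivalence. Since $J$ acts on $\mathbb R^3$ by a covering action, $EJ\times_J\mathbb R^3\to\mathbb R^3/J=K\times S^1$ is a fiber bundle with contractible fiber $EJ$, so it is one too. The map $EJ\times_J\mathbb R^3\simeq BJ\to BW$ induced by $q$ factors as
$$EJ\times_J\mathbb R^3\to EJ\times_JY\to EW\times_WY\to BW,$$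
the first arrow being induced by $\varphi$. Consequently:
$$\text{any }\kappa\in H^3(W)\text{ that maps to }0\text{ in }H^3_W(Y)\text{ satisfies }q^*\kappa=0\text{ in }H^3(J)=H^3(K\times S^1). \tag{8}$$
We now exhibit a class $\kappa$ that maps to $0$ in $H^3_W(Y)$ but has $q^*\kappa\ne0$.

**Step 4: the class, and why $q^*\kappa\ne0$.** Define $\nu,\omega\in H^1(W)=\mathrm{Hom}(W,\mathbb F_2)$ by
$$\nu(\rho_0)=0,\quad\nu(\rho_1)=1,\quad\nu(t)=0;\qquad\omega|_{D_\infty}=0,\quad\omega(t)=1.$$
Here $\nu$ exists because $g\mapsto g(0)\bmod2$ is a homomorphism on $D_\infty$: each $g\in D_\infty$ satisfies $g(m)\equiv g(0)+m$ mod $2$. Its values on $\rho_0,\rho_1$ are $0,1$, and these two elements generate $D_\infty=\langle\rho_0\rangle*\langle\rho_1\rangle$. Put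
$$\kappa=\nu^2\omega\in H^3(W).$$
The class $q^*\omega$ is the generator of $H^1(S^1)$ pulled back to $K\times S^1$. The class $q^*\nu$ is pulled back from $x\in H^1(K)$ with $x(b)=\nu(\rho_1\rho_0)=1$ and $x(a)=\nu(\rho_0)=0$. By Künneth, $q^*\kappa=x^2\times q^*\omega$ is nonzero iff $x^2\ne0$. Now $x^2=Sq^1x$ is the Bockstein of $x$ for $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$. So it vanishes iff $x$ lifts to $\mathrm{Hom}(H_1(K),\mathbb Z/4)$. Abelianizing $aba^{-1}=b^{-1}$ gives $H_1(K)=\mathbb Z a\oplus(\mathbb Z/2)b$. Every homomorphism to $\mathbb Z/4$ sends $b$ to $0$ or $2$, which reduces to $0$ mod $2$, while $x(b)=1$. So $x$ does not lift, $x^2\ne0$, and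
$$q^*\kappa\ne0. \tag{9}$$

The remaining steps show that $\kappa$ maps to $0$ in $H^3_W(Y)$.

**Step 5: isotropy groups on $Y$.** The purpose is to locate the points with nontrivial isotropy. If $w\in W$ fixes a point of $Y$, it preserves the support, a finite nonempty subset of $V$. So it preserves the finite sets of first and of second coordinates occurring there. Hence its $\langle t\rangle$-component is trivial and its $D_\infty$-component is not a nontrivial translation: $w=1$ or $w=\rho_j$ for some $j$. The product $\rho_i\rho_j$ is translation by $i-j$, so no point is fixed by two distinct reflections. Thus isotropy groups are trivial or $\{1,\rho_j\}$, and the sets $Y^{\rho_j}$, $j\in\mathbb Z$, are pairwise disjoint. Let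
$$Y_s=\bigsqcup_{j}Y^{\rho_j}.$$
On the barycentric subdivision $\mathrm{sd}\,Y$ the group $W$ acts so that the stabilizer of a simplex fixes it pointwise, since the vertices of a simplex of $\mathrm{sd}\,Y$ are simplices of $Y$ of distinct dimensions. Therefore each $Y^{\rho_j}$ is a subcomplex of $\mathrm{sd}\,Y$. As $wY^{\rho}=Y^{w\rho w^{-1}}$, $Y_s$ is a $W$-invariant subcomplex.

**Step 6: the free part contributes nothing in degree $3$.** Let $C=C_*(\mathrm{sd}\,Y,Y_s;\mathbb F_2)$ be the simplicial chains and $E=C_*(EW;\mathbb F_2)$ the cellular chains. A simplex of $\mathrm{sd}\,Y$ outside $Y_s$ has trivial stabilizer, since a nontrivial stabilizer would fix it pointwise and put it into $Y_s$. So $C$ is a complex of free $\mathbb F_2[W]$-modules, concentrated in degrees $\le2$. Choose $EW$ with countably many cells, which is possible as $W$ is countable. Then $EW\times Y$ is a CW complex as a product of countable complexes, and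
$$H_W^*(Y,Y_s)=H^*\big(\mathrm{Hom}_W(E\otimes C,\mathbb F_2)\big).$$
The augmentation $E\otimes C\to C$ is a quasi-isomorphism by Künneth, and $E\otimes C$ is free, because $W$ permutes the products of cells freely. A quasi-isomorphism of bounded-below complexes of free modules is a chain homotopy equivalence. Hence $H^*_W(Y,Y_s)=H^*(\mathrm{Hom}_W(C,\mathbb F_2))$, which is $0$ in degree $3$. By the long exact sequence of the pair,
$$H^3_W(Y)\to H^3_W(Y_s)\quad\text{is injective.} \tag{10}$$
So it remains to show that $\kappa$ maps to $0$ in $H^3_W(Y_s)$.

**Step 7: split the singular part.** We have $T\rho_jT^{-1}=\rho_{j+2}$ and $\rho_0\rho_j\rho_0=\rho_{-j}$. So the reflections form two conjugacy classes in $W$, according to the parity of $j$, represented by $\rho_0$ and $\rho_1$. In $D_\infty$, a translation commuting with $\rho_i$ is trivial, and $\rho_j\rho_i=\rho_i\rho_j$ means $j-i=i-j$, i.e. $j=i$. So the centralizer of $\rho_i$ in $W$ is $N_i=\langle\rho_i\rangle\times\langle t\rangle$. Since $wY^{\rho_i}=Y^{w\rho_iw^{-1}}$, and distinct fixed sets are disjoint,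
$$Y_s=\bigsqcup_{i=0,1}W\times_{N_i}Y^{\rho_i},\qquad H^*_W(Y_s)=H^*_{N_0}(Y^{\rho_0})\oplus H^*_{N_1}(Y^{\rho_1}).$$
The $i$-th component of the image of $\kappa$ is the image of $\kappa|_{N_i}$.

**Step 8: the component of $\rho_0$.** Since $\nu(\rho_0)=0$ and $\nu(t)=0$, we have $\nu|_{N_0}=0$, so $\kappa|_{N_0}=0$.

**Step 9: the component of $\rho_1$, where the bound of three points enters.** The reflection $\rho_1$ acts freely on $V$, since $1-m\ne m$ for integers $m$. The support of a $\rho_1$-invariant measure is a union of two-element orbits. With at most $3$ support points it is exactly one orbit $\{(m,k),(1-m,k)\}$, and the measure is uniform on it. So $Y^{\rho_1}$ consists of barycenters of edges. These are vertices of $\mathrm{sd}\,Y$, so $Y^{\rho_1}$ is a discrete set. Sending this measure to $k$ is a map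
$$Y^{\rho_1}\to\mathbb Z=N_1/\langle\rho_1\rangle,$$
and it is $N_1$-equivariant: $\rho_1$ acts trivially on both sides and $t$ shifts $k$ by one. Hence $H^*(N_1)\to H^*_{N_1}(Y^{\rho_1})$ factors through
$$H^*_{N_1}(N_1/\langle\rho_1\rangle)=H^*(\langle\rho_1\rangle).$$
As $\omega|_{\langle\rho_1\rangle}=0$, the class $\omega$ maps to $0$ in $H^1_{N_1}(Y^{\rho_1})$. Therefore so does $\kappa=\nu^2\omega$ in degree $3$.

**Step 10: conclusion.** By Steps 7–9, $\kappa$ maps to $0$ in $H^3_W(Y_s)$, hence by (10) in $H^3_W(Y)$, hence $q^*\kappa=0$ by (8). This contradicts (9). So $d\mathrm{TC}(K)\ge3$, and with (7)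
$$d\mathrm{TC}(K)=3.$$
This proves Theorem B. $\square$

In particular $d\mathrm{TC}(K)=3<4=\mathrm{TC}(K)$. So, by (3), the unique-roots hypothesis in Theorem A cannot be dropped even for torsion-free surface groups.

## 9. The values for all closed aspherical surfaces

*Proof of Corollary C.* (1) The value for $N_1=\mathbb RP^2$ was computed in Section 3. The value for $N_2=K$ is Theorem B. The values for $g\ge3$ are part of Theorem A.

(2) The closed aspherical surfaces are $T^2$, $K$ and the surfaces with $\chi(S)<0$.

If $\chi(S)<0$, then $S$ is hyperbolic, $\pi_1(S)$ has unique roots by Lemma 2, and $d\mathrm{TC}(S)=\mathrm{TC}(S)$ by Theorem A. This number is $4$, because $\mathrm{TC}(N_g)=4$ for $g\ge3$, and $\mathrm{TC}(\Sigma_g)=4$ for the orientable surfaces $\Sigma_g$ with $g\ge2$ (M. Farber, *Topological complexity of motion planning*, Discrete Comput. Geom. 29 (2003)).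

For $T^2$, the group $\mathbb Z^2$ has unique roots and $\mathrm{TC}(T^2)=2$ (same paper of Farber). So $d\mathrm{TC}(T^2)=\mathrm{TC}(T^2)=2$ by Theorem A, in agreement with the planner of Section 3.

For $K$, roots are not unique by (3), and $d\mathrm{TC}(K)=3\ne4=\mathrm{TC}(K)$.

So each of the conditions "$d\mathrm{TC}(S)=\mathrm{TC}(S)$" and "$\pi_1(S)$ has unique roots" holds for every closed aspherical surface except $K$ and fails for $K$. $\square$
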